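# Poincaré torsors on torsion points and the failure of a uniform integer $Q(K,d)$

## 1. A bound one would guess, tested on constant and twisted families

Take an abelian variety over a global field, and restrict its Poincaré bundle to pairs of $m$-torsion points, over a ring of integers on which the reduction is not too bad. Is the restriction trivial as soon as $m$ avoids finitely many primes, and can these primes be chosen to depend only on the field and on the dimension? The first guess is **yes**. The restricted bundle is killed by $m$, and over a global field class groups have finite torsion, so an $m$ prime to the right class number should leave nothing. We first make the question precise and then test the guess.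

**Definition (Néron models).** Let $S$ be a Dedekind scheme with fraction field $K$ and $C_K$ an abelian variety over $K$. Its Néron model $\mathcal C\to S$ is the smooth separated $S$-model of finite type such that every $K$-morphism $U_K\to C_K$, with $U$ smooth over $S$, extends uniquely to $U\to\mathcal C$. We write $\mathcal C^\circ$ for its identity component, $C_K^t$ for the dual abelian variety and $\mathcal C^t$ for the Néron model of $C^t_K$. Example: if $C_K$ extends to an abelian scheme $A_S$ over $S$ (good reduction), then $\mathcal C=A_S$, the fibers are connected, and $\mathcal C^\circ=\mathcal C$. Good reduction is a special case of semi-stable reduction.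

**Definition (biextensions).** Let $G,H$ be commutative group schemes over $S$. A biextension of $(G,H)$ by $\mathbf G_m$ is a $\mathbf G_m$-torsor $P$ on $G\times_S H$ with isomorphisms
$$P_{g+g',h}\simeq P_{g,h}\otimes P_{g',h},\qquad P_{g,h+h'}\simeq P_{g,h}\otimes P_{g,h'},$$
which make $P$ a commutative extension of $G$ by $\mathbf G_m$ over $H$, and of $H$ by $\mathbf G_m$ over $G$, the two structures being compatible. Example: if $G=\mathbf Z$ and $E$ is an extension of $H$ by $\mathbf G_m$, then $P_{n,h}=E_h^{\otimes n}$ is a biextension of $(\mathbf Z,H)$. The example that matters is the Poincaré bundle on $C_K\times C_K^t$, minus its zero section: this is the Weil biextension.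

By Grothendieck (SGA 7), the Weil biextension of $(C_K,C_K^t)$ extends uniquely to a biextension $W$ of $(\mathcal C^\circ,\mathcal C^t)$ by $\mathbf G_m$. Let $t(W)$ be the underlying $\mathbf G_m$-torsor on $\mathcal C^\circ\times_S\mathcal C^t$. A $\mathbf G_m$-torsor is the same as a line bundle, so triviality is a question about a class in a Picard group. Write $[m]$ for kernels of multiplication by $m$.

**Question.** Let $K$ be a global field and $d\ge1$. Is there an integer $Q(K,d)\ge1$ such that, for every $S$, spectrum of a Dedekind ring with fraction field $K$, and every abelian variety $C_K$ of dimension $d$ with semi-stable reduction on $S$, the restriction of $t(W)$ to $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ is trivial for all $m$ prime to $Q(K,d)$? The integer may depend only on $K$ and $d$; it must serve for all $S$.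

The question is asked by Jean Gillibert in "Invariants de classes : exemples de non-annulation en dimension supérieure", arXiv:math/0603185 (2006). Two results are cited there. For $d=1$, $Q(K,1)=6$ works for every $K$ (Gillibert). After Pappas, for every prime $p$ there is a function field $K$, of characteristic different from $p$, such that for every $d\ge2$ every nonzero integer $Q(K,d)$ with the property is divisible by $p$. The second result does not contradict the guess, since there $K$ is chosen after $p$.

### Working over a complete curve

**Setting.** In all that follows, $k$ is a finite field of characteristic $\ell$, $X$ is a proper, smooth, geometrically connected curve over $k$, $K=k(X)$, $\bar X=X_{\bar k}$, and $A\to X$ is an abelian scheme of relative dimension $d$ with dual $A^t$ and Poincaré biextension $P$ of $(A,A^t)$ by $\mathbf G_m$.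

Let $S$ be as in the question, with fraction field $K$. Its local rings at closed points are discrete valuation rings of $K$. They contain $k$, because the elements of $k$ are integral over the prime field and these rings are integrally closed. By the valuative criterion of properness, $\operatorname{Spec}K\to X$ extends over each of these local rings, hence over a neighborhood of each closed point since $X$ is of finite type. As $S$ is integral and $X$ is separated, the extensions glue to a unique morphism $S\to X$. The abelian scheme $A_S$ is the Néron model of $A_K$, so $\mathcal C^\circ=\mathcal C=A_S$ and $\mathcal C^t=A_S^t$. Since $P|_S$ extends the Weil biextension, uniqueness gives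
$$W=P|_S. \tag{1}$$
For an $X$-scheme $T$ and $x\in A(T)$, $y\in A^t(T)$, let $P_{x,y}$ be the pull-back of $P$ to $T$ by $(x,y)$. The group law in the first variable gives $P_{x,y}^{\otimes m}\simeq P_{mx,y}$, and $P_{0,y}$ is trivial. Hence
$$m\,[P_{x,y}]=0\ \text{ in }\operatorname{Pic}(T)\quad\text{if } mx=0. \tag{2}$$

**Test 1: a constant family.** Let $A=A_0\times_kX$ with $A_0$ over $k$. Then $A[m]\times_XA^t[m]$ is $(A_0[m]\times A_0^t[m])\times_kX$, and $P$ on it is pulled back from a finite $k$-scheme. A finite $k$-scheme has trivial Picard group. So $t(W)$ is trivial on the $m$-torsion for every $m$ and every $S$.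

**Test 2: constant after a finite étale cover.** Let $X'\to X$ be connected, finite étale of degree $e$, with constant field $k'$, and suppose $A_{X'}\simeq A_0\times_{k'}X'$. Fix $S$; put $Z_S=A_S[m]\times_SA_S^t[m]$ and $S'=S\times_XX'$. As in Test 1, $P$ becomes trivial on $Z_S\times_SS'$. The norm for the finite étale cover $Z_S\times_SS'\to Z_S$ of degree $e$, composed with pull-back, is multiplication by $e$ on $\operatorname{Pic}(Z_S)$. So the class of $P|_{Z_S}$ is killed by $e$, and by $m$ according to (2). It is zero when $m$ is prime to $e$. For a quadratic twist of a constant family, every odd $m$ works.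

**Test 3: torsion sections over $X$ itself.** Let $x\in A[m](X)$ and $y\in A^t[m](X)$. By (2), $[P_{x,y}]$ is a torsion class, so it lies in $\operatorname{Pic}^0(X)$, a finite group of order $h$, say. If $m$ is prime to $h$, it vanishes in $\operatorname{Pic}(X)$, hence in $\operatorname{Pic}(S)$ for all $S$. The integer $h$ depends only on $K$: exactly the uniformity asked for.

**Test 4: dimension one over the complete curve.** If $d=1$, the $j$-invariant is a morphism $X\to\mathbf A^1_k$ from a proper connected curve, hence constant with some value $j_0\in k$. Let $E_0/k$ be an elliptic curve with invariant $j_0$. Over a separable closure of $K$ the curves $A_K$ and $E_0$ become isomorphic, because the scheme of isomorphisms is a torsor under an étale group scheme. So $A$ becomes constant over a finite separable extension of $K$. Complete elliptic families are thus of the tame kind seen in Test 2.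

## 2. Class groups of the torsion covers, and where the guess breaks

Test 3 suggests a proof of the guess. Let $m$ be prime to $\ell$. The scheme $Z=A[m]\times_XA^t[m]$ is finite étale over $X$. Let $T$ be a connected component: a proper smooth connected curve over $k$, carrying a tautological pair $(x,y)$. By (2), the class of $P|_T$ lies in $\operatorname{Pic}(T)[m]$. One would like to conclude by taking $m$ prime to the order of $\operatorname{Pic}^0(T)$.

This is the step that fails. The cover $T$ depends on $m$, and nothing says that $|\operatorname{Pic}^0(T)|$ is prime to $m$. For rational sections we had one class number; here we have a new one for each $m$. So we should decide directly whether $P|_T$ is zero. We do it over $\bar k$, where a line bundle coming from a $\mu_m$-torsor on a complete curve is trivial only if the torsor is; the torsor is a character of a fundamental group, and this can be computed.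

If $P|_T\neq 0$, there is a second obstacle. The question concerns affine $S$, so at least one point must be removed from $X$, and this can destroy the class. Indeed $\operatorname{Pic}(T)$ is finitely generated, so finitely many closed points of $T$ generate it. If we remove from $X$ the images of such points, for all components $T$ of $Z$, then $\operatorname{Pic}(T_S)=0$ for all $T$, and $t(W)$ is trivial on the $m$-torsion. Hence a badly chosen $S$ sees nothing. The question, however, lets $S$ vary with $m$ while $K$ and $d$ are fixed. We shall choose a single point $s$ to remove, by class field theory on $T$.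

## 3. Geometric monodromy and the statements

**Definition (geometric monodromy).** Let $p\ne\ell$ be prime. Let $T_p$ be the geometric fiber of $T_pA$, a free $\mathbf Z_p$-module of rank $2d$ with $T_p/p^n=A[p^n]$ (geometric fiber). Let $G_p\subset GL(T_p)$ be the image of $\pi_1(\bar X)$, and
$$G_p(n)=\ker\big(G_p\to GL(T_p/p^n)\big).$$
Example: $G_p=1$ for a constant family. If $E_0$ is an elliptic curve over $k$ twisted by $-1$ along a geometrically connected étale double cover of $X$, then $G_p=\{\pm1\}$. In Test 4, $G_p$ is finite.

**Theorem 1.** Let $p\neq\ell$ be prime and $n\ge1$ with $G_p(n)\ne G_p(2n)$; such an $n$ exists as soon as $G_p$ is infinite. Put $m=p^n$. There are infinitely many closed points $s\in X$ such that, for $S=X\setminus\{s\}$ (the spectrum of a Dedekind ring with fraction field $K$) and $C_K=A_K$ (which has good reduction on $S$), the restriction of $t(W)$ to $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ is not trivial. In particular, if $G_p$ is infinite for infinitely many $p$, no integer $Q(K,d)\ge1$ works.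

**Theorem 2 (the answer is no).** For almost every prime $\ell$ there is a $K$ of characteristic $\ell$ for which no $Q(K,2)$ exists. More precisely, there are $K$, an abelian surface $C_K$ with good reduction at every place, and a finite set of primes $\Sigma\ni\ell$ such that for every $p\notin\Sigma$ there is an $S$ for which $t(W)$ is not trivial on $\mathcal C^\circ[p]\times_S\mathcal C^t[p]$. Moreover, for every prime $p\ne\ell$ there are $S$ and $n$ such that $t(W)$ is not trivial on $\mathcal C^\circ[p^n]\times_S\mathcal C^t[p^n]$.

The surface $C_K$ does not depend on $p$; only $S$ does. Three complements, not needed for the answer, are proved in Sections 8–10.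

**Complement (A).** For $K$ as in Theorem 2, no $Q(K',d)$ exists, for every finite extension $K'/K$ and every $d\ge2$.

**Complement (B).** For *every* global function field $K$ of genus $\ge2$ there is $d_0(K)$ such that for all $d\ge d_0(K)$ no $Q(K,d)$ exists.

**Complement (C).** In the setting above, if $p\ne\ell$ and $G_p$ is finite of order prime to $p$, then $t(W)$ is trivial on $\mathcal C^\circ[p^n]\times_S\mathcal C^t[p^n]$ for all $n$ and all $S$. Hence, for $p>2d+1$ and $p\ne\ell$: [triviality for all $n$ and all $S$] $\Leftrightarrow$ $G_p$ is finite. If $K$ has genus $\le1$ and $C_K$ (of dimension $d$) has good reduction at every place of $K$, then $t(W)$ is trivial on $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ for all $S$ and all $m$ prime to $\ell\,(2d+1)!$.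

These notes do not treat number fields, fields of genus $\le1$ with bad reduction, or small $d\ge2$ for arbitrary $K$ of genus $\ge2$.

## 4. The $\mu_m$-torsor inside the Poincaré torsor

Let $m\ge1$ be prime to $\ell$, $T$ an $X$-scheme, $x\in A[m](T)$, $y\in A^t[m](T)$.

**Step 1: an explicit model of $P$ over $A_T\times\{y\}$.** Let $E_y=P|_{A_T\times\{y\}}$, an extension of $A_T$ by $\mathbf G_m$. By the Barsotti–Weil theorem, $y\mapsto E_y$ is a group isomorphism $A^t(T)\simeq\operatorname{Ext}^1_T(A,\mathbf G_m)$. Also $\operatorname{Hom}_T(A,\mathbf G_m)=0$: a function on $A_T$ comes from $T$, since $A\to X$ is proper and smooth with geometrically connected fibers, and a homomorphism is $1$ on the zero section. Applying $\operatorname{Hom}_T(-,\mathbf G_m)$ to $0\to A[m]\to A\xrightarrow{m}A\to0$ we get an isomorphism, functorial in $T$,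
$$\operatorname{Hom}_T(A[m],\mathbf G_m)\xrightarrow{\ \sim\ }\operatorname{Ext}^1_T(A,\mathbf G_m)[m]=A^t[m](T),$$
which sends $\chi$ to the push-out along $\chi$ of $0\to A[m]\to A\xrightarrow{m} A\to0$. Let $\chi_y$ be the character that corresponds to $y$, and $e_m(x,y)=\chi_y(x)$. By functoriality $A^t[m]$ is the sheaf of homomorphisms $A[m]\to\mu_m$. As $A[m]$ is étale locally $(\mathbf Z/m)^{2d}$, the pairing $e_m:A[m]\times A^t[m]\to\mu_m$ is perfect. Writing out the push-out,
$$E_y=(A\times\mathbf G_m)/\{(a,\chi_y(a)^{-1}):a\in A[m]\},\qquad [(b,\lambda)]\mapsto mb\in A, \tag{3}$$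
and therefore
$$[(b+a,\lambda)]=[(b,\chi_y(a)\lambda)]\qquad(a\in A[m]). \tag{4}$$
Example over $\mathbf C$, where the same computation holds: for $A=\mathbf C/L$, put $w=mb$. Then $E_y$ is the quotient of $\mathbf C\times\mathbf C^*$ by the action of $l\in L$ given by $(w,\lambda)\mapsto(w+l,\chi_y(l/m)^{-1}\lambda)$: a torsion line bundle is a flat bundle given by a character of finite order.

**Step 2: a $\mu_m$-torsor that induces $P_{x,y}$.** By definition $P_{x,y}$ is the fiber of $E_y$ over $x$. Let $R_{x,y}\subset P_{x,y}$ be the subsheaf of those $z\in E_y$ over $x$ with $mz=0$. For any $z$ over $x$, $mz$ lies over $mx=0$, so $mz\in\mathbf G_m$. Changing $z$ by $\zeta\in\mathbf G_m$ changes $mz$ by $\zeta^m$, and $m$-th roots exist étale locally. So $R_{x,y}$ is a $\mu_m$-torsor and $P_{x,y}$ is its push-out along $\mu_m\subset\mathbf G_m$. In the model (3), if $z=[(b,\lambda)]$ with $mb=x$, then by (4), with $a=x$,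
$$mz=[(x,\lambda^m)]=[(0,\chi_y(x)\lambda^m)].$$
Hence
$$z=[(b,\lambda)]\in R_{x,y}\iff\lambda^m=\chi_y(x)^{-1}. \tag{5}$$

**Lemma 1.** Let $T$ be a connected finite étale $\bar X$-scheme, $x\in A[m](T)$, $y\in A^t[m](T)$. Then $R_{x,y}$ is the image under $\chi_y:A[m]\to\mu_m$ of the $A[m]$-torsor $m^{-1}(x)$. The associated character of $\pi_1(T)$ is $\sigma\mapsto e_m(\sigma b-b,y)$, where $b$ is a point of the geometric fiber of $A$ with $mb=x$. Finally, $P_{x,y}$ is trivial if and only if this character is trivial.

*Proof.* Since $T$ is proper, smooth and connected over $\bar k$, we have $H^0(T,\mathcal O_T)=\bar k$. So $\chi_y(x)\in\mu_m(\bar k)$ is a constant, and we can choose $\lambda_0\in\bar k^*$ with $\lambda_0^m=\chi_y(x)^{-1}$. By (5), $b\mapsto[(b,\lambda_0)]$ maps $m^{-1}(x)$ to $R_{x,y}$, and by (4) it sends $b+a$ to $\chi_y(a)[(b,\lambda_0)]$. This is the first assertion. For the second, let $z=[(b,\lambda_0)]$ in a geometric fiber; then $\sigma z=[(\sigma b,\lambda_0)]=\chi_y(\sigma b-b)\,z$. This is a homomorphism in $\sigma$: we have $\sigma\tau b-b=\sigma(\tau b-b)+(\sigma b-b)$, and $\chi_y(\sigma a)=\sigma(\chi_y(a))=\chi_y(a)$,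 because $y$ is defined over $T$ and $\mu_m$ is constant over $\bar k$.

For the last assertion, the Kummer sequence reads
$$H^0(T,\mathbf G_m)\xrightarrow{m}H^0(T,\mathbf G_m)\to H^1(T,\mu_m)\to\operatorname{Pic}(T).$$
As $H^0(T,\mathbf G_m)=\bar k^*$ is $m$-divisible, $H^1(T,\mu_m)\to\operatorname{Pic}(T)$ is injective: $P_{x,y}$ is trivial if and only if $R_{x,y}$ is. $\square$

The formula contains the idea. The point $b$ is $m^2$-torsion and $x=mb$ is $m$-torsion. A loop that fixes all $m$-torsion but moves some $m^2$-torsion point $b$ is seen by the character. For $m=p^n$ this is the condition $G_p(n)\ne G_p(2n)$.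

## 5. From infinite monodromy to a nonzero class on an affine curve

We prove Theorem 1.

**Step 1: existence of $n$.** *We show that an infinite $G_p$ has some $n$ with $G_p(n)\neq G_p(2n)$.* If $G_p(n)=G_p(2n)$ for all $n\ge1$, then
$$G_p(1)=G_p(2)=G_p(4)=\cdots=\bigcap_jG_p(2^j)=1,$$
so $G_p$ embeds in $GL(T_p/p)$, which is finite.

**Step 2: nontriviality over $\bar k$.** *We find a component of the torsion cover on which $P$ is geometrically nontrivial.* Let $G_p(n)\ne G_p(2n)$ and $m=p^n$. Choose $\sigma\in\pi_1(\bar X)$ that acts trivially on $A[p^n]$ but not on $A[p^{2n}]$ (geometric fibers). Choose $b\in A[p^{2n}]$ with $\sigma b\neq b$, and put $x=mb\in A[m]$. Then $\sigma x=x$, so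
$$0\ne\sigma b-b\in A[m].$$
Since $e_m$ is perfect, there is $y\in A^t[m]$ with $e_m(\sigma b-b,y)\ne1$. As $\sigma$ acts trivially on $A[m]$ and on $\mu_m(\bar k)$, it acts trivially on $A^t[m]=\operatorname{Hom}(A[m],\mu_m)$. So $\sigma$ fixes the pair $(x,y)$.

Let $Z=A[m]\times_XA^t[m]$, finite étale over $X$, and let $\bar T$ be the connected component of $Z_{\bar k}$ that corresponds to the $\pi_1(\bar X)$-orbit of $(x,y)$. Then $\pi_1(\bar T)$ is the stabilizer of $(x,y)$ in $\pi_1(\bar X)$, and it contains $\sigma$. By Lemma 1, the character attached to $P|_{\bar T}$ takes at $\sigma$ the value $e_m(\sigma b-b,y)\ne1$. So $P|_{\bar T}$ is not trivial.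

**Step 3: a nonzero torsion class over $k$.** *We descend to a curve over the finite field.* Let $T$ be the connected component of $Z$ that is the image of $\bar T$: a proper, smooth, connected curve over $k$ (perhaps with a larger constant field), finite étale over $X$. Let $I\in\operatorname{Pic}(T)$ be the class of $P|_T$. Its image in $\operatorname{Pic}(\bar T)$ is nonzero, so $I\neq0$; and $mI=0$ by (2).

**Step 4: $I$ survives modulo $N$.** *We turn "nonzero" into a condition that class field theory can see.* The group $\operatorname{Pic}^0(T)$ is finite; let $N$ be its order. We claim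
$$I\notin N\operatorname{Pic}(T). \tag{6}$$
Suppose $I=ND$. As $I$ is torsion, $\deg I=0$, so $\deg D=0$ and $D\in\operatorname{Pic}^0(T)$. Then $ND=0$, which contradicts $I\ne0$.

**Step 5: the choice of $s$.** *We want a point $s$ such that all points of $T$ above it have class in $N\operatorname{Pic}(T)$.* Let $F=k(T)$, a finite separable extension of $K$. The group $\operatorname{Pic}(T)/N$ is finite, because $\operatorname{Pic}^0(T)$ is finite and $\operatorname{Pic}(T)/\operatorname{Pic}^0(T)$ embeds in $\mathbf Z$. By class field theory there is a finite abelian, everywhere unramified extension $F_N/F$ with $\operatorname{Gal}(F_N/F)\simeq\operatorname{Pic}(T)/N$, in which the Frobenius at a closed point $t$ is the class of $[t]$. So $t$ splits completely in $F_N$ if and only if $[t]\in N\operatorname{Pic}(T)$.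

Let $L$ be the Galois closure of $F_N/K$. By Chebotarev's theorem, infinitely many closed points $s\in X$ split completely in $L$. For such $s$, every $t\in T$ above $s$ splits completely in $L$, hence in $F_N$, so $[t]\in N\operatorname{Pic}(T)$.

**Step 6: conclusion.** *We check that the class survives on $S=X\setminus\{s\}$.* This is an affine regular connected curve with function field $K$, so the spectrum of a Dedekind ring. We have
$$\operatorname{Pic}(T_S)=\operatorname{Pic}(T)/\langle[t]:t\mid s\rangle,\qquad\langle[t]:t\mid s\rangle\subset N\operatorname{Pic}(T)\not\ni I,$$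
by (6). So $P|_{T_S}$ is not trivial. Since $T_S$ is open and closed in $Z_S=\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ and $W=P|_S$ by (1), $t(W)$ is not trivial there.

Finally, suppose $G_p$ is infinite for infinitely many $p$, and let $Q\ge1$. Choose $p\nmid Q\ell$ with $G_p$ infinite and $n$ as in Step 1. Then $m=p^n$ is prime to $Q$ and $t(W)$ is not trivial on the $m$-torsion for a suitable $S$. So $Q$ does not work. $\square$

It remains to find one abelian scheme over a complete curve over a finite field with $G_p$ infinite for all $p\neq\ell$. By Test 4, relative dimension one is not enough. Relative dimension two is.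

## 6. A complete complex family of abelian surfaces with quaternionic monodromy

Let $B$ be an indefinite division quaternion algebra over $\mathbf Q$, $\mathcal O$ a maximal order, and fix an identification $\mathcal O\otimes\mathbf R=M_2(\mathbf R)$. Write $\mathrm{tr}$, $\mathrm{nr}$, $a\mapsto\bar a$ for reduced trace, reduced norm and conjugation, so that $a\bar a=\mathrm{nr}(a)$; on $M_2(\mathbf R)$ these are the trace, the determinant, and $M\mapsto\det(M)M^{-1}$ for $M$ invertible. Example: $B=\mathbf Q\langle i,j\rangle$ with $i^2=-1$, $j^2=3$, $ij=-ji$. Its norm form is $x^2+y^2-3z^2-3w^2$. It is isotropic over $\mathbf R$, so $B$ is indefinite. It has no nonzero rational zero: in a primitive integral zero, $3\mid x^2+y^2$ forces $3\mid x,y$, then $3\mid z^2+w^2$ forces $3\mid z,w$. So $B$ is a division algebra.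

Let $N\geq3$ and
$$\Gamma=\{\gamma\in\mathcal O:\ \mathrm{nr}\,\gamma=1,\ \gamma\equiv1\bmod N\mathcal O\}.$$

**Step 1: a compact curve.** *We check that $\Gamma$ acts freely with compact quotient on the upper half-plane $\mathfrak H$.* The group $\Gamma$ is discrete in $SL_2(\mathbf R)$ and cocompact because $B$ is a division algebra (Vignéras, *Arithmétique des algèbres de quaternions*). It is infinite, since $SL_2(\mathbf R)$ is not compact. For freeness, write $\gamma=1+N\alpha$ with $\alpha\in\mathcal O$. From $1=\mathrm{nr}\,\gamma=1+N\,\mathrm{tr}\,\alpha+N^2\,\mathrm{nr}\,\alpha$ we get $\mathrm{tr}\,\alpha=-N\,\mathrm{nr}\,\alpha$, so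
$$\mathrm{tr}\,\gamma=2+N\,\mathrm{tr}\,\alpha\equiv2\bmod N^2,\qquad N^2\ge9.$$
If $\gamma\ne\pm1$ fixes $\tau\in\mathfrak H$, then $\binom\tau1$ is an eigenvector; its eigenvalue is not real (otherwise the conjugate vector has the same eigenvalue and $\gamma$ is scalar), so the eigenvalues are conjugate of product $1$ and $|\mathrm{tr}\,\gamma|<2$. As $\mathrm{tr}\,\gamma$ is an integer it would be $0$ or $\pm1$; and $\gamma=-1$ would have trace $-2$. None of $-2,-1,0,1$ is congruent to $2$ modulo $N^2\ge9$. So the action is free, and $X_{\mathbf C}=\Gamma\backslash\mathfrak H$ is a compact connected Riemann surface, hence an algebraic curve, with topological fundamental group $\Gamma$.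

**Step 2: complex structures on $M_2(\mathbf R)$.** *We attach to $\tau$ a complex torus $M_2(\mathbf R)/\mathcal O$.* For $\tau=u+iv\in\mathfrak H$ let $j_\tau$ be the unique real matrix with $j_\tau\binom\tau1=i\binom\tau1$. Explicitly,
$$j_\tau=\frac1v\begin{pmatrix}u&-(u^2+v^2)\\1&-u\end{pmatrix}, \tag{7}$$
since the second row gives $(\tau-u)/v=i$ and the first gives $(u\tau-|\tau|^2)/v=iu-v=i\tau$. We have $\det j_\tau=1$, $j_\tau^2=-1$, and $j_{\gamma\tau}=\gamma j_\tau\gamma^{-1}$ for $\gamma\in SL_2(\mathbf R)$, because $\gamma\binom\tau1$ is a multiple of $\binom{\gamma\tau}1$.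

Let $J_\tau:M\mapsto Mj_\tau$ on $M_2(\mathbf R)$. The real isomorphism $M_2(\mathbf R)\to\mathbf C^2$, $M\mapsto M\binom\tau1$, carries $J_\tau$ to multiplication by $i$. Let $F^0_\tau\subset M_2(\mathbf C)$ be the kernel of $M\mapsto M\binom\tau1$; it varies holomorphically with $\tau$.

**Definition (the Hodge structures needed).** An integral variation of Hodge structure of type $\{(-1,0),(0,-1)\}$ on a complex manifold $V$ is a local system $H$ of free $\mathbf Z$-modules of finite rank with a holomorphic subbundle $F^0\subset H\otimes\mathcal O_V$ such that $H_{\mathbf C}=F^0\oplus\overline{F^0}$ at each point. (Transversality is automatic for this type.) The isomorphism $H_{\mathbf R}\simeq H_{\mathbf C}/F^0$ gives a complex structure $J$ on $H_{\mathbf R}$. A polarization is an alternating flat form $E:H\times H\to\mathbf Z$ with $E(Ja,Jb)=E(a,b)$ for which $(a,b)\mapsto E(Ja,b)$ is symmetric and definite of the prescribed sign. Example: $H=\mathbf Z^2$ with $F^0$ the kernel of $(a,b)\mapsto a\tau+b$ on $\mathbf C^2$ is the $H_1$ of the elliptic curve $\mathbf C/(\mathbf Z\tau+\mathbf Z)$.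

Let $\gamma\in\Gamma$ act on $\mathfrak H\times\mathcal O$ by $(\tau,a)\mapsto(\gamma\tau,a\gamma^{-1})$. This is a left action, and $M\gamma^{-1}j_{\gamma\tau}=Mj_\tau\gamma^{-1}$ shows that it respects the structures $J_\tau$. So the quotient is an integral variation of Hodge structure of this type and of rank $4$ on $X_{\mathbf C}$.

**Step 3: a polarization.** *Complex tori need not be algebraic; a polarization makes them so.* On trace-zero real quaternions, $\mathrm{nr}>0$ defines a nonempty open cone; it contains rational points, and scaling gives $\mu\in\mathcal O$ with $\mathrm{tr}\,\mu=0$ and $\mathrm{nr}\,\mu>0$. Put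
$$E(a,b)=\mathrm{tr}(\mu a\bar b),$$
integral on $\mathcal O$.

First, $E(a,a)=\mathrm{nr}(a)\,\mathrm{tr}\,\mu=0$, so $E$ is alternating. It is non-degenerate because the trace form is, $\mu$ is invertible and conjugation is bijective.

Second, if $\mathrm{nr}(g)=1$ then $E(ag,bg)=\mathrm{tr}(\mu a g\bar g\bar b)=E(a,b)$. So $E$ is invariant under $\Gamma$ and under $J_\tau$. Hence $E(J_\tau M,M')=E(J_\tau^2M,J_\tau M')=-E(M,J_\tau M')=E(J_\tau M',M)$: the form $E(J_\tau\,\cdot,\cdot)$ is symmetric and non-degenerate.

Third, it is definite, with a sign independent of $\tau$. Let $M\in M_2(\mathbf R)$ be invertible. Then $Mj_\tau\bar M=\det(M)\,Mj_\tau M^{-1}$. If $\det M>0$, then $Mj_\tau M^{-1}=j_{\tau'}$ with $\tau'=M\tau\in\mathfrak H$. If $\det M<0$, then $M\binom\tau1$ is a multiple of $\binom{\bar\tau'}1$ with $\tau'\in\mathfrak H$; it is an eigenvector of $Mj_\tau M^{-1}$ for $i$, and of $j_{\tau'}$ for $-i$, so $Mj_\tau M^{-1}=-j_{\tau'}$. In both cases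
$$Mj_\tau\bar M=|\det M|\,j_{\tau'}\quad\text{with }\tau'\in\mathfrak H.$$
Likewise $\mu/\sqrt{\mathrm{nr}\,\mu}$ is a real matrix of trace $0$ and determinant $1$, with eigenvalues $\pm i$. Its eigenvector for $i$ is not a multiple of a real vector, so it is a multiple of $\binom{\tau_1}1$ with $\tau_1\notin\mathbf R$. Hence $\mu=\varepsilon\sqrt{\mathrm{nr}\,\mu}\;j_{\tau_0}$ with $\varepsilon=\pm1$ and $\tau_0\in\mathfrak H$ (equal to $\tau_1$ or $\bar\tau_1$). By (7), for $\tau_0=u_0+iv_0$ and $\tau'=u'+iv'$,
$$\mathrm{tr}(j_{\tau_0}j_{\tau'})=\frac{2u_0u'-|\tau_0|^2-|\tau'|^2}{v_0v'}=-\frac{(u_0-u')^2+v_0^2+v'^2}{v_0v'}\le-2. \tag{8}$$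
So $E(J_\tau M,M)=\varepsilon\sqrt{\mathrm{nr}\,\mu}\,|\det M|\,\mathrm{tr}(j_{\tau_0}j_{\tau'})$ is nonzero of sign $-\varepsilon$ for all invertible $M$ and all $\tau$. Invertible matrices are dense, so the form is semi-definite; being non-degenerate, it is definite. Thus $E$ or $-E$ is a polarization.

**Step 4: the abelian scheme and its monodromy.** *We pass to algebraic geometry and read off the $p$-adic image.* For $V$ smooth over $\mathbf C$, $f\mapsto R_1f_*\mathbf Z$ is an equivalence between abelian schemes over $V$ and torsion-free polarizable integral variations of Hodge structure of type $\{(-1,0),(0,-1)\}$ (Deligne, *Théorie de Hodge II*, 4.4.3). So our variation is $R_1f_*\mathbf Z$ for an abelian scheme $f:A_{\mathbf C}\to X_{\mathbf C}$ of relative dimension $2$. Its topological monodromy is $\Gamma$ acting on $\mathcal O$ by $a\mapsto a\gamma^{-1}$, a faithful action (take $a=1$). Since $\pi_1^{\text{ét}}(X_{\mathbf C})$ is the profinite completion of $\Gamma$ and $T_p=\mathcal O\otimes\mathbf Z_p$, the image of $\pi_1^{\text{ét}}(X_{\mathbf C})$ in $GL(T_p)$ is the closure of $\Gamma$. It is infinite for every $p$.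

Suppose $p\nmid N\,\mathrm{disc}(B)$. As $B$ is indefinite, strong approximation (Vignéras, III.4.3) says that $B^1(\mathbf Q)$ is dense in the finite adelic points of $B^1$, the group of elements of norm $1$. Given an open subset $U_p\subset(\mathcal O\otimes\mathbf Z_p)^1$, apply it to the product of $U_p$ and the sets $\{g\in(\mathcal O\otimes\mathbf Z_q)^1:g\equiv1\bmod N\}$, $q\ne p$. The resulting element lies in $\mathcal O$ and is $\equiv1\bmod N\mathcal O$ (no condition at $p$ is needed, as $p\nmid N$), so it is in $\Gamma\cap U_p$. Thus $\Gamma$ is dense in $(\mathcal O\otimes\mathbf Z_p)^1\simeq SL_2(\mathbf Z_p)$, and the image is $SL_2(\mathbf Z_p)$ acting on $M_2(\mathbf Z_p)$ by right translations.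

## 7. Reduction to a finite field and the proof of Theorem 2

**Lemma 2 (specialization).** Let $R$ be a complete discrete valuation ring with algebraically closed residue field $\kappa$ and fraction field $E$, $\mathcal X\to\operatorname{Spec}R$ a proper smooth curve with geometrically connected fibers, $\mathcal A\to\mathcal X$ an abelian scheme, and $p$ a prime invertible in $R$. The images of $\pi_1(\mathcal X_{\bar E})$ and $\pi_1(\mathcal X_\kappa)$ in $GL(T_p)$ coincide (up to the specialization isomorphism).

*Proof.* As $p$ is invertible, $T_p\mathcal A$ is a lisse $\mathbf Z_p$-sheaf on $\mathcal X$, so both actions come from $\pi_1(\mathcal X)$. The map $\pi_1(\mathcal X_\kappa)\to\pi_1(\mathcal X)$ is an isomorphism (SGA 1, X.2.1). The map $\pi_1(\mathcal X_{\bar E})\to\pi_1(\mathcal X)$ is surjective (SGA 1, X.2.3). The reason is that a connected finite étale $\mathcal V\to\mathcal X$ is proper and smooth over $R$, so $H^0(\mathcal V,\mathcal O)$ is finite étale over $R$ by Stein factorization; it is connected and $R$ is strictly henselian, so it equals $R$, and $\mathcal V_{\bar E}$ is connected. Both images are therefore that of $\pi_1(\mathcal X)$.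 $\square$

**Step 1: spreading out.** *We put the complex family over a ring of finite type.* By passage to the limit (EGA IV 8), $(X_{\mathbf C},A_{\mathbf C})$ comes from a proper smooth curve $\mathcal X\to\operatorname{Spec}\Lambda$ with geometrically connected fibers and an abelian scheme $\mathcal A\to\mathcal X$ of relative dimension $2$, with $\Lambda\subset\mathbf C$ of finite type over $\mathbf Z$. The image of $\operatorname{Spec}\Lambda\to\operatorname{Spec}\mathbf Z$ is constructible and contains the generic point, so it contains almost every prime $\ell$. For such $\ell$, let $\beta$ be a closed point of $\operatorname{Spec}\Lambda$ of characteristic $\ell$; its residue field $k$ is finite. Put $X=\mathcal X_\beta$, $A=\mathcal A_\beta$, $K=k(X)$.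

**Step 2: comparing monodromies.** *We show that for every $p\ne\ell$ the group $G_p$ of $A\to X$ is the closure of $\Gamma$ in $GL(\mathcal O\otimes\mathbf Z_p)$.* There is a discrete valuation ring with a morphism of its spectrum to $\operatorname{Spec}\Lambda$ that sends the generic point to the generic point and the closed point to $\beta$ (EGA II 7.1.9). Enlarging the residue field to an algebraically closed field by a flat local extension that is again a discrete valuation ring (EGA $0_{\rm III}$ 10.3.1), and completing, we get $R$ as in Lemma 2, with residue field $\kappa\supset\bar k$ and fraction field $E$. Since $\ell\ne p$, $p$ is invertible in $R$. Lemma 2 applies to the pull-back of $(\mathcal X,\mathcal A)$ to $R$. The $\pi_1$ of a proper connected scheme does not change under extension of algebraically closed fields (SGA 1, X.1.8). This compares $\bar k$ with $\kappa$ on one side, and $\bar E$ with $\mathbf C$, through $\overline{\operatorname{Frac}\Lambda}$, on the other. So the geometric image for $X$ is that for $X_{\mathbf C}$, as claimed.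

**Step 3: conclusion.** *We apply Theorem 1 with $n=1$ when possible.* By Step 2, $G_p$ is infinite for all $p\ne\ell$, and Theorem 1 gives $S$ and $n$ with $t(W)$ not trivial on the $p^n$-torsion. This is the last assertion of Theorem 2. Let
$$\Sigma=\{\ell\}\cup\{p:p\mid N\,\mathrm{disc}(B)\}.$$
For $p\notin\Sigma$, $G_p\simeq SL_2(\mathbf Z_p)$ contains right translation by $1+pe_{12}$, where $e_{ij}$ are the matrix units. It is trivial on $M_2(\mathbf Z_p)/p$, but sends $e_{11}$ to $e_{11}+pe_{12}$, so it is not trivial on $M_2(\mathbf Z_p)/p^2$. Hence $G_p(1)\ne G_p(2)$ and we can take $m=p$. (In the proof of Theorem 1, with $A[p^j]=p^{-j}T_p/T_p$, one can take $b=p^{-2}e_{11}$; then $x=p^{-1}e_{11}$ and $\sigma b-b=p^{-1}e_{12}\neq0$.) Theorem 1 gives $S$ with $t(W)$ not trivial on $\mathcal C^\circ[p]\times_S\mathcal C^t[p]$.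

The surface $C_K=A_K$ has good reduction at every place. Given $Q\ge1$, any prime $p\notin\Sigma$ not dividing $Q$ gives $m=p$ prime to $Q$ and an $S$ that show that $Q$ does not work. So no $Q(K,2)$ exists. $\square$

## 8. Finite extensions of $K$ and larger dimensions

*Proof of (A).* Let $(X,A)$ be as in Section 7, $K'/K$ finite (possibly inseparable), with constant field $k'$ and proper smooth model $X'\to X$. Fix an embedding $k'\subset\bar k$ over $k$.

**Step 1: the monodromy stays infinite.** The morphism $X'\times_{k'}\bar k\to\bar X$ is a finite surjective morphism of connected normal curves, and the extension of function fields is finite. So the image of the absolute Galois group of the upper function field in that of the lower one has finite index. The Galois group of the function field of a normal curve surjects onto its $\pi_1$. Hence the image of $\pi_1(X'\times_{k'}\bar k)$ in $\pi_1(\bar X)$ has finite index, and $A_{X'}$ has infinite geometric monodromy for all $p\neq\ell$.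

**Step 2: raising the dimension.** Let $E_0$ be an elliptic curve over $k'$, for example $y^2=x^3-x$ if $\ell\ne2$ and $y^2+y=x^3$ if $\ell=2$. The abelian scheme $A_{X'}\times E_0^{d-2}$ over $X'$ has relative dimension $d$, and its Tate module contains that of $A_{X'}$ as a direct factor. So its $G_p$ is infinite for all $p\ne\ell$. Theorem 1, applied over $X'$, shows that no $Q(K',d)$ exists. $\square$

## 9. Every function field of genus at least two: the Kodaira–Parshin construction

*Proof of (B).* Let $K$ have genus $\ge2$, constant field $k$ and model $X$. It suffices to construct an abelian scheme over $X$, of some relative dimension $d_0$, with $G_p$ infinite for all $p\ne\ell$. For $d\ge d_0$ one then adds a factor $E_0^{d-d_0}$ as in Section 8 and applies Theorem 1. To prove that monodromy is infinite we use complex analysis, so we lift $\bar X$ to characteristic zero.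

**Step 1: a lift and its covers.** *We prepare a family with two disjoint sections.* Let $R=W(\bar k)$, $E=\operatorname{Frac}R$, and $\mathcal X/R$ a proper smooth curve that lifts $\bar X$ (SGA 1, III.7.4). The étale covers of $\mathcal X$ are those of $\bar X$. A connected proper smooth $R$-scheme has connected special fiber ($R$ is henselian) and geometrically connected generic fiber, by the Stein factorization argument of Lemma 2. It has a section over $R$, because its special fiber has a $\bar k$-point and it is smooth.

Let $r\ne\ell$ be prime. As $H^1(\bar X,\mathbf Z/r)\ne0$, there is a connected étale Galois $\mathcal Y\to\mathcal X$ with group $\langle\sigma\rangle\simeq\mathbf Z/r$; the fibers of $\mathcal Y/R$ have genus $\ge2$. In $\mathcal Y\times_R\mathcal Y$ the divisors $\Delta=\{(y,y)\}$ and $\Delta'=\{(\sigma y,y)\}$ are images of sections of $\mathrm{pr}_2$, and are disjoint, since $\sigma$ has no fixed point. Relative to $\mathrm{pr}_2$, the bundle $\mathcal O(\Delta-\Delta')$ has degree $0$ on fibers and defines $u:\mathcal Y\to\mathcal J=\mathrm{Pic}^0_{\mathcal Y/R}$.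

**Step 2: an $r$-th root of $\mathcal O(\Delta-\Delta')$.** *A cyclic cover branched along $\Delta\cup\Delta'$ needs such a root; it exists after an étale base change.* Let $\mathcal Y_1$ be a connected component of $\mathcal Y\times_{u,\mathcal J,[r]}\mathcal J$. It is finite étale over $\mathcal Y$, as $r$ is invertible in $R$. On $\mathcal Y_1$ we have $u=rv$ with $v:\mathcal Y_1\to\mathcal J$. As $\mathcal Y/R$ has a section, $v$ is represented by a line bundle $M_1$ on $\mathcal Y\times_R\mathcal Y_1$, and
$$\mathcal O(\Delta-\Delta')\simeq M_1^{r}\otimes\mathrm{pr}_2^*\mathcal B,\qquad\mathcal B\in\operatorname{Pic}(\mathcal Y_1),$$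
where $\Delta,\Delta'$ also denote the inverse images. To remove $\mathcal B$, let $\mathcal Y_2\to\mathcal Y_1$ be connected étale of degree $r$; it exists because the special fiber of $\mathcal Y_1$ has positive genus. The degree of $\mathcal B|_{\mathcal Y_2}$ on the fibers over $R$ is divisible by $r$. Let $\epsilon$ be a section of $\mathcal Y_2/R$. Twisting by a multiple of $\mathcal O(\epsilon)$, which is an $r$-th power since the degree is divisible by $r$, we are left with an element of $\mathrm{Pic}^0_{\mathcal Y_2/R}(R)$. This group is $r$-divisible: the inverse image of an $R$-point under $[r]$ is finite étale and nonempty over $R$, which is strictly henselian, so it has an $R$-point. As $\operatorname{Pic}(R)=0$ and there is a section, equality in $\mathrm{Pic}_{\mathcal Y_2/R}(R)$ is isomorphism of line bundles on $\mathcal Y_2$. So $\mathcal B|_{\mathcal Y_2}$ is an $r$-th power, and on $\mathcal Y\times_R\mathcal Y_2$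
$$\mathcal O(\Delta-\Delta')\simeq M^r. \tag{9}$$

**Step 3: the family of curves.** *We build the cyclic cover and check that it is a smooth family of connected curves.* By (9), outside $\Delta'$ we have $M^{-r}\simeq\mathcal O(-\Delta)\subset\mathcal O$, which makes $\bigoplus_{0\le i<r}M^{-i}$ an algebra. Outside $\Delta$ we have $M^{r}\simeq\mathcal O(-\Delta')\subset\mathcal O$, which makes $\bigoplus_{0\le i<r}M^i$ an algebra. Outside $\Delta\cup\Delta'$ we have $M^r\simeq\mathcal O$, and both algebras are identified with $\bigoplus_{i\in\mathbf Z/r}M^i$. Glueing the spectra gives a finite flat $c:\mathcal D\to\mathcal Y\times_R\mathcal Y_2$ of degree $r$.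

Away from $\Delta\cup\Delta'$, $c$ is étale, as $r$ is invertible. Near $\Delta$ or $\Delta'$, $\mathcal D$ is given by $t^r=f$ with $f$ a local equation. The divisor is the image of a section of a smooth relative curve, so $f$ is a relative coordinate, that is, an étale map to $\mathbf A^1_{\mathcal Y_2}$. Then $\mathcal D$ is locally the base change of this étale map by $t\mapsto t^r$, so it is étale over the $t$-line and $t$ is a relative coordinate. Hence $\mathcal D\to\mathcal Y_2$ is proper and smooth of relative dimension $1$.

A geometric fiber of $\mathcal D\to\mathcal Y_2$ is finite and flat over the fiber curve of $\mathcal Y$, so each of its connected components surjects onto that curve. Each component then contains the unique point above a given branch point; so the fiber is connected. Let $\mathcal A_2=\mathrm{Pic}^0_{\mathcal D/\mathcal Y_2}$, a projective principally polarized abelian scheme, and let $h$ be its relative dimension.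

**Step 4: infinite monodromy.** *We use Torelli and de Franchis over $\mathbf C$, then specialize.* Embed $\bar E$ in $\mathbf C$ (it has the cardinality of the continuum). Suppose the topological monodromy of $\mathcal A_2$ over $(\mathcal Y_2)_{\mathbf C}$ is finite. It becomes trivial on a connected finite étale cover $V$. Choosing a global symplectic basis there, we get a holomorphic period map from the compact connected Riemann surface $V$ to the Siegel half-space, which is isomorphic to a bounded domain. So the period map is constant, and all polarized jacobians of fibers are isomorphic. By Torelli's theorem all fibers of $\mathcal D_{\mathbf C}\to(\mathcal Y_2)_{\mathbf C}$ are isomorphic to one curve $D_0$. But the fiber at a point with image $y\in\mathcal Y_{\mathbf C}$ is a cover of $\mathcal Y_{\mathbf C}$ with branch locus exactly $\{y,\sigma y\}$. As $y$ varies, infinitely many different branch loci occur, so there are infinitely many nonconstant morphisms from $D_0$ to the curve $\mathcal Y_{\mathbf C}$ of genus $\ge2$. This contradicts de Franchis' theorem.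

So the topological monodromy is infinite, and so is the $p$-adic monodromy of $(\mathcal A_2)_{\mathbf C}$ for all $p$. By SGA 1, X.1.8 and Lemma 2, the special fiber $A_2\to Y_2$ of $\mathcal A_2\to\mathcal Y_2$ has infinite $p$-adic monodromy for all $p\ne\ell$.

**Step 5: descent to $X$.** *We bring the abelian scheme down from $Y_2$ to $X$.* The data $(Y_2\to\bar X,A_2)$ descend to $(Y_2'\to X_{k'},A_2')$ for a finite extension $k'/k$, with $A_2'$ projective over $Y_2'$. The composite $\varphi:Y_2'\to X_{k'}\to X$ is finite étale. Let $A=\mathrm{Res}_\varphi A_2'$ be the Weil restriction: the $X$-scheme with $A(U)=A_2'(U\times_XY_2')$. It exists because $A_2'$ is projective. Example: if $Y_2'$ were two disjoint copies of $X$, carrying $A'$ and $A''$, then $A=A'\times_XA''$. Étale locally on $X$, $A$ is such a product of conjugates of $A_2'$; so it is an abelian scheme, of relative dimension $d_0=h\deg\varphi$.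

The representation $T_pA$ of $\pi_1(X)$ is coinduced from the representation $T_pA_2'$ of $\pi_1(Y_2')$. The evaluation $T_pA\to T_pA_2'$ is $\pi_1(Y_2')$-equivariant and surjective: étale locally it is the projection to one factor. Restrict to $\pi_1(Y_2)=\pi_1(Y_2'\otimes_{k'}\bar k)\subset\pi_1(\bar X)$. Then $T_pA$ has the quotient $T_pA_2$, on which the image of $\pi_1(Y_2)$ is infinite. So $G_p$ is infinite for all $p\ne\ell$. $\square$

## 10. Finite monodromy of order prime to $p$, and genus at most one

*Proof of (C).*

**Step 1: triviality from the order of $G_p$.** Suppose $G_p$ is finite of order prime to $p\ne\ell$, and let $m=p^n$. Let $T$ be a connected component of $Z=A[m]\times_XA^t[m]$, $(x,y)$ its tautological pair, $k_T=H^0(T,\mathcal O_T)$ and $\bar T=T\times_{k_T}\bar k$, which is connected and finite étale over $\bar X$. By Lemma 1, the character of $\pi_1(\bar T)\subset\pi_1(\bar X)$ defined by $R_{x,y}$ is $\sigma\mapsto e_m(\sigma b-b,y)$ with $b\in A[p^{2n}]$. It is trivial on each $\sigma$ that acts trivially on $T_p$, so it factors through a subgroup of $G_p$, of order prime to $p$. Its values lie in $\mu_{p^n}$, so it is trivial.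

Hence the class of $R_{x,y}$ in $H^1(T,\mu_m)$ lies in
$$\ker\big(H^1(T,\mu_m)\to H^1(\bar T,\mu_m)\big)=H^1(k_T,\mu_m)$$
(Hochschild–Serre). Its image in $\operatorname{Pic}(T)$, which is the class of $P|_T$, comes from $\operatorname{Pic}(\operatorname{Spec}k_T)=0$. So $P|_Z$ is trivial. Every $S$ of the question has a morphism $S\to X$, and by (1) $t(W)$ on $\mathcal C^\circ[m]\times_S\mathcal C^t[m]=Z\times_XS$ is the pull-back of $P|_Z$; it is trivial.

**Step 2: the equivalence for $p>2d+1$, $p\neq\ell$.** If $G_p$ is infinite, Theorem 1 gives $n$ and $S$ with nontrivial $t(W)$. If $G_p$ is finite, its order is prime to $p$: an element of order $p$ in $GL_{2d}(\mathbf Q_p)$ has a primitive $p$-th root of unity as eigenvalue, which requires $[\mathbf Q_p(\zeta_p):\mathbf Q_p]=p-1\le2d$. Then Step 1 gives triviality for all $n$ and all $S$.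

**Step 3: genus at most one has finite monodromy.** Let $K$ have genus $\le1$ and let $C_K$ have good reduction everywhere; it is the generic fiber of an abelian scheme $A\to X$. In genus $0$, $\pi_1(\bar X)=1$ and $G_p=1$. In genus $1$, $\pi_1(\bar X)$ is abelian. The sheaf $T_pA\otimes\mathbf Q_p$ is lisse and pointwise pure (Weil), so it is geometrically semi-simple (Deligne, *La conjecture de Weil II*, 3.4.1(iii)). So the identity component of the Zariski closure of $G_p$ is reductive and its radical is a torus. This radical is also unipotent (*loc. cit.*, 1.3.9), hence trivial, and the identity component is semi-simple. It is also commutative, so it is trivial, and $G_p$ is finite.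

**Step 4: composite $m$.** Let $m=\prod p_i^{n_i}$ be prime to $\ell\,(2d+1)!$ and $m_i=p_i^{n_i}$; then $p_i>2d+1$ and $p_i\ne\ell$. On $A[m]\times_XA^t[m]$, decompose the tautological points into primary parts, $x=\sum x_i$, $y=\sum y_j$. By biadditivity $P_{x,y}\simeq\bigotimes_{i,j}P_{x_i,y_j}$. For $i\ne j$ the class of $P_{x_i,y_j}$ is killed by $m_i$ and by $m_j$, which are coprime, so it is zero. For $i=j$ it is pulled back from $A[m_i]\times_XA^t[m_i]$, where $P$ is trivial by Steps 1–3 and the divisibility argument of Step 2. So $P$ is trivial on $A[m]\times_XA^t[m]$, and pulling back along $S\to X$ gives the assertion for all $S$. $\square$
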